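\title{A compact space $K$ for which $C(K)$ fails the Bishop--Phelps--Bollob\'as property for numerical radius}

\begin{abstract}
We construct a compact Hausdorff space $K$ such that $C(K)$, over the real or the complex scalars, fails the Bishop--Phelps--Bollob\'as property for numerical radius. This answers a question of Kim, Lee, Martin and Roldan in the negative. The failure is quantitatively optimal: one fixed operator cannot be approximated in the required way within any distance less than $2$, while distance at most $2$ is always achieved by the identity. Every compact Hausdorff space is a clopen subset of such a $K$. The proof turns an approximating operator into a weak* continuous assignment of probability measures to signed measures on a large product, localizes it to pairs of coordinates with the Erd\H{o}s--Rado theorem, and plays it against the positive semidefiniteness of correlation matrices.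
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $X$ be a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$, with unit sphere $S_X$ and dual $X^*$, and let $\mathcal L(X)$ be the space of bounded linear operators on $X$. Put
\[
\Pi(X)=\{(x,x^*)\in S_X\times S_{X^*}:\ x^*(x)=1\}.
\]
The \emph{numerical radius} of $T\in\mathcal L(X)$ is $\nu(T)=\sup\{|x^*Tx|:(x,x^*)\in\Pi(X)\}$. It measures $Tx$ only through functionals that norm $x$, so $\nu(T)\le\|T\|$.

\begin{definition}\label{def:bpb}
The space $X$ has the \emph{Bishop--Phelps--Bollob\'as property for numerical radius} (BPBp-nu) if for every $0<\varepsilon<1$ there is $\eta(\varepsilon)>0$ with the following property: whenever $T\in\mathcal L(X)$ and $(x_0,x_0^*)\in\Pi(X)$ satisfy $\nu(T)=1$ and $|x_0^*Tx_0|>1-\eta(\varepsilon)$, there are $S\in\mathcal L(X)$ and $(x_1,x_1^*)\in\Pi(X)$ such that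
\[
\nu(S)=|x_1^*Sx_1|=1,\qquad \|S-T\|<\varepsilon,\qquad \|x_1-x_0\|<\varepsilon,\qquad \|x_1^*-x_0^*\|<\varepsilon .
\]
\end{definition}

The property is a stability statement: where the supremum defining $\nu(T)$ is almost attained, a small change of the operator, the point and the functional makes it attained exactly, with a modulus that depends on $X$ alone. All finite-dimensional spaces, $c_0$, and all spaces $L_p(\mu)$ with $1\le p<\infty$ and $\mu$ any measure have the BPBp-nu. For a compact Hausdorff space $K$, let $C(K)$ be the space of continuous $\mathbb K$-valued functions on $K$ with the supremum norm. The space $C(K)$ is known to have the BPBp-nu only for a few special $K$, such as compact metrizable $K$ in the case of real scalars. The following problem is posed in \cite{KLMR}.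

\begin{quote}
\emph{Does $C(K)$ have the BPBp-nu for every compact Hausdorff space $K$?}
\end{quote}

One would guess that it does. On $C(K)$ the numerical radius is just the operator norm (Lemma~\ref{lem:nu}), and countably many functions $f_1,f_2,\dots\in C(K)$ always factor through a metrizable quotient of $K$, namely the image of $t\mapsto(f_r(t))_r$ in $\mathbb K^{\mathbb N}$. This suggests a reduction to the metrizable case. The reduction breaks down because $\|S-T\|<\varepsilon$ is a condition on all $f\in C(K)$ at once, and the answer is in fact negative for both scalar fields.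

\subsection*{The example}

Let
\[
\kappa=\bigl(2^{2^{2^{\aleph_0}}}\bigr)^+,\qquad Q=\{-1,1\}^{\mathbb N},\qquad L=Q^\kappa ,
\]
with the product topologies, so that $L$ is compact Hausdorff. A point of $L$ is $u=(u_i)_{i<\kappa}$; we call $u_i\in Q$ the $i$-th \emph{coordinate} of $u$ and the entries $u_i(1),u_i(2),\dots$ its \emph{bits}. Let $e\in L$ be the point all of whose bits equal $1$. Let $M(L)$ be the space of \emph{real} regular Borel measures on $L$ with the total variation norm, and let
\[
\mathbf B=\{\mu\in M(L):\ \|\mu\|\le1\}
\]
carry the weak* topology of $C(L,\mathbb R)^*$, in which it is compact Hausdorff by the Banach--Alaoglu theorem. Let $K_0$ be any compact Hausdorff space, possibly empty, and let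
\[
K=K_0\sqcup L\sqcup\mathbf B
\]
be the topological sum, so that $K_0$, $L$ and $\mathbf B$ are clopen in $K$. Let $X=C(K)$ over $\mathbb K=\mathbb R$ or $\mathbb C$. An element $\mu\in\mathbf B$ plays two roles: it is a measure on $L$, and it is a point of $K$. The operator $T\in\mathcal L(X)$ links the two:
\[
(Tf)(\mu)=\int_L f\,d\mu\quad(\mu\in\mathbf B),\qquad Tf=0\ \text{ on }K_0\sqcup L .
\]
The function $Tf$ is continuous on $\mathbf B$ by the definition of the weak* topology (applied to the real and imaginary parts of $f$), and $|Tf(\mu)|\le\|f\|\,\|\mu\|$ gives $\|T\|\le1$.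

For $q\in(0,1]$ put $t_q=q\,\delta_e\in\mathbf B$, and let $\mathbf 1\in X$ be the constant function $1$. Then $(\mathbf 1,\delta_{t_q})\in\Pi(X)$ and
\[
\delta_{t_q}T\mathbf 1=t_q(L)=q .
\]
With $q=1$ this shows that $\nu(T)=\|T\|=1$; with $q<1$ close to $1$ it provides pairs at which $T$ almost attains its numerical radius.

\begin{definition}\label{def:adm}
Let $q\in(0,1)$. An operator $S\in\mathcal L(X)$ is \emph{$q$-admissible} if $\nu(S)=1$ and there is $(x_1,x_1^*)\in\Pi(X)$ with $|x_1^*Sx_1|=1$ and $\|x_1^*-\delta_{t_q}\|<2$.
\end{definition}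

Nothing is required of $\|x_1-\mathbf 1\|$, and the requirement on $x_1^*$ cannot be relaxed to $\|x_1^*-\delta_{t_q}\|\le2$: the operator $T$ itself attains its numerical radius at $(\mathbf 1,\delta_{t_1})$, and $\|\delta_{t_1}-\delta_{t_q}\|=2$.

\begin{theorem}\label{thm:main}
Let $K$, $X$ and $T$ be as above, with $\mathbb K=\mathbb R$ or $\mathbb C$.
\begin{enumerate}
\item[(a)] For $q\in(0,1)$, every $q$-admissible operator $S$ satisfies $\|S-T\|\ge2q$.
\item[(b)] For every $\varepsilon<2$ and $\eta>0$ there is $(x_0,x_0^*)\in\Pi(X)$ with $x_0^*Tx_0>1-\eta$ such that no $S\in\mathcal L(X)$ with $\nu(S)=1$ and $\|S-T\|<\varepsilon$ satisfies $|x_1^*Sx_1|=1$ for some $(x_1,x_1^*)\in\Pi(X)$ with $\|x_1^*-x_0^*\|<2$. In particular no $\varepsilon\in(0,1)$ admits an $\eta(\varepsilon)$ as in Definition~\ref{def:bpb}, and $C(K)$ fails the BPBp-nu.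
\item[(c)] The constant $2$ is optimal: $S=\mathrm{Id}$ satisfies $\|S-T\|\le2$ and $\nu(S)=1=x_0^*Sx_0$ for every $(x_0,x_0^*)\in\Pi(X)$.
\end{enumerate}
Since $K_0$ is arbitrary, every compact Hausdorff space is a clopen subset of a compact Hausdorff space $K$ with these properties.
\end{theorem}

\begin{proof}[Proof of \textup{(b)} and \textup{(c)}, given \textup{(a)}]
Given $\varepsilon<2$ and $\eta>0$, choose $q\in(0,1)$ with $q>1-\eta$ and $2q\ge\varepsilon$, and let $(x_0,x_0^*)=(\mathbf 1,\delta_{t_q})$. Then $x_0^*Tx_0=q>1-\eta$. An operator $S$ as excluded in (b) would be $q$-admissible with $\|S-T\|<\varepsilon\le 2q$, contrary to (a). If some $\varepsilon\in(0,1)$ admitted an $\eta(\varepsilon)$, then Definition~\ref{def:bpb}, applied to $T$ and the pair obtained for $\eta=\eta(\varepsilon)$, would produce such an $S$, with $\|x_1^*-x_0^*\|<\varepsilon<2$. Part (c) follows from $\|\mathrm{Id}-T\|\le\|\mathrm{Id}\|+\|T\|=2$ and $x_0^*x_0=1$; it shows that (b) fails for every $\varepsilon>2$.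
\end{proof}

The rest of the paper proves (a). Section~\ref{sec:measures} translates the question into one about families of measures, and Section~\ref{sec:four} shows the obstruction on four signs. Sections~\ref{sec:pos} and~\ref{sec:local} extract from an admissible operator the two properties that the obstruction needs, positivity and locality. Section~\ref{sec:corr} then proves the bound $\|S-T\|\ge q/2$, which already settles the problem, and Section~\ref{sec:sharp} improves it to $2q$.

\section{Operators on $C(K)$ as families of measures}\label{sec:measures}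

In this paragraph and in Lemma~\ref{lem:nu}, $K$ may be any compact Hausdorff space. By the Riesz representation theorem, $C(K)^*$ is the space of regular $\mathbb K$-valued Borel measures $\rho$ on $K$, with norm $\|\rho\|=|\rho|(K)$, where $|\rho|$ is the variation of $\rho$. For $x\in C(K)$, the measure $x\rho$ with density $x$ has variation $|x\rho|=|x|\,|\rho|$. We use three elementary facts.
\begin{enumerate}
\item[(M1)] \emph{If $\|P\|\le1$ and $P(K)=1$, then $P$ is a probability measure.} For a Borel set $A$,
\[
1=\operatorname{Re}P(A)+\operatorname{Re}P(K\setminus A)\le|P|(A)+|P|(K\setminus A)\le1 ,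
\]
so $\operatorname{Re}P(A)=|P|(A)\ge|P(A)|$, which forces $P(A)=|P|(A)$.
\item[(M2)] \emph{$\bigl\||\rho|-|\mu|\bigr\|\le\|\rho-\mu\|$.} From $|\rho|\le|\mu|+|\rho-\mu|$ and the same inequality with $\rho,\mu$ exchanged, $\bigl||\rho|(A)-|\mu|(A)\bigr|\le|\rho-\mu|(A)$ for every Borel set $A$; sum over the sets of a finite partition of $K$.
\item[(M3)] \emph{If $\omega$ is a real measure with $\omega(K)\le0$, then $\omega(A)\le\|\omega\|/2$ for every Borel set $A$.} With the Jordan decomposition $\omega=\omega^+-\omega^-$ we have $\omega^+(K)\le\omega^-(K)$ and $\omega^+(K)+\omega^-(K)=\|\omega\|$, so $\omega(A)\le\omega^+(K)\le\|\omega\|/2$.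
\end{enumerate}
An operator $S\in\mathcal L(C(K))$ is described by the measures $\rho_t=S^*\delta_t$ ($t\in K$): we have $Sf(t)=\int f\,d\rho_t$, the map $t\mapsto\rho_t$ is weak* continuous, and $\|S\|=\sup_t\|\rho_t\|$. Conversely, the same formula turns every bounded weak* continuous family $(\rho_t)_{t\in K}$ into an operator.

The next lemma is well known. It lets us pass from $\nu(S)=1$ to the bound $\|\rho_t\|\le1$ for all $t$.

\begin{lemma}\label{lem:nu}
$\nu(S)=\|S\|$ for every $S\in\mathcal L(C(K))$.
\end{lemma}

\begin{proof}
Only $\nu(S)\ge\|S\|$ needs proof. Let $t\in K$, $\|f\|\le1$, $\gamma>0$ and $c=f(t)$. The aim is to change $f$ near $t$ so that a multiple of $\delta_t$ norms it. Write $c=ra+(1-r)b$ with $r\in[0,1]$ and $|a|=|b|=1$: take $a=1$, $b=-1$ if $\mathbb K=\mathbb R$, and the endpoints of a chord of the unit circle through $c$ if $\mathbb K=\mathbb C$. By Urysohn's lemma there is $\psi\in C(K)$ with $0\le\psi\le1$, $\psi(t)=1$, and $\psi=0$ on the closed set where $|f-c|\ge\gamma$. Put $g_z=(1-\psi)f+\psi z$ for $z\in\{a,b,c\}$. Then $\|g_c-f\|=\|\psi\,(c-f)\|\le\gamma$ and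 $g_c=rg_a+(1-r)g_b$. Moreover $\|g_a\|\le1$ and $g_a(t)=a$, so $(g_a,\bar a\delta_t)\in\Pi(C(K))$, and in the same way $(g_b,\bar b\delta_t)\in\Pi(C(K))$. Therefore
\[
\nu(S)\ge\max\{|Sg_a(t)|,|Sg_b(t)|\}\ge|Sg_c(t)|\ge|Sf(t)|-\gamma\|S\| .
\]
Let $\gamma\to0$ and take the supremum over $t$ and $f$.
\end{proof}

Now return to $K=K_0\sqcup L\sqcup\mathbf B$, and view measures on $L$ as measures on $K$ concentrated on $L$. Then $T^*\delta_\mu=\mu$ for $\mu\in\mathbf B$: on $\mathbf B$, the family of measures of $T$ is the identity map of $\mathbf B$. Hence, for $S\in\mathcal L(X)$ with family $(\rho_t)$,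
\begin{equation}\label{eq:close}
\|\rho_\mu-\mu\|=\|(S-T)^*\delta_\mu\|\le\|S-T\|\qquad(\mu\in\mathbf B).
\end{equation}
To repair $T$ at the pair $(\mathbf 1,\delta_{t_q})$ one looks for a weak* continuous map $\mu\mapsto\rho_\mu$ into the unit ball, uniformly close to the identity in norm, that sends $q\delta_e$ to a measure of mass $1$. The naive attempt is to rescale.

\begin{example}\label{ex:rescale}
Change the construction in one of two ways: replace $L$ by a finite set with a base point $e$, or keep $L$ and replace $\mathbf B$ by $\{\mu\in\mathbf B:\mu\ge0\}$. In both cases $\mu\mapsto\|\mu\|$ is weak* continuous (in the second, $\|\mu\|=\mu(L)$), and so is $\mu\mapsto\rho_\mu=\mu/\max\{q,\|\mu\|\}$. We have $\|\rho_\mu\|\le1$, $\rho_{t_q}=\delta_e$, and $\|\rho_\mu-\mu\|\le1-q$, because this norm is $\|\mu\|(1/q-1)$ if $\|\mu\|\le q$ and $1-\|\mu\|$ otherwise. With $\rho_t=0$ at all other points $t$, the resulting operator $S$ has $\nu(S)=1=\delta_{t_q}S\mathbf 1$ and $\|S-T\|\le1-q$.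
\end{example}

So an obstruction needs signed measures on an infinite space. There the norm is discontinuous at $t_q$: for distinct points $u,v,e$ of $L$ the measure $q\delta_e+\frac{1-q}2(\delta_u-\delta_v)$ has norm $1$, and it tends to $t_q$ weak* as $u,v\to e$. Even this is not enough. If $\kappa$ were replaced by a countable index set and $K_0$ were metrizable, then $C(L,\mathbb R)$ would be separable, $\mathbf B$ and $K$ would be metrizable, and the real space $C(K)$ would have the BPBp-nu. What an uncountable product adds is that a continuous function on $\mathbf B$ sees only countably many coordinates, so that an equality which holds at $t_q$ spreads to many signed measures.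

\section{The obstruction on four signs}\label{sec:four}

Let $s_1,\dots,s_4$ be the coordinate functions on $\Omega=\{-1,1\}^4$. Split the indices into the classes $\{1,2\}$ and $\{3,4\}$, and say that a pair of distinct indices lies \emph{within} if both belong to one class and \emph{across} otherwise. Suppose that under a probability measure $P$ on $\Omega$ the correlation $\int s_is_j\,dP$ equals $a$ within and $b$ across. There are $4$ ordered pairs within and $8$ across, so
\begin{equation}\label{eq:four}
0\le\int(s_1+s_2-s_3-s_4)^2\,dP=4+4a-8b,\qquad\text{that is,}\qquad b\le\frac{1+a}2 .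
\end{equation}
Correlation across cannot exceed correlation within by much. Signed measures are not bound by this rule. Let $\alpha_0$ be uniform on $\Omega$, let $\alpha_1$ be uniform on the two points $\pm(1,1,1,1)$, and let $\beta$ be uniform on the four points $(y,y,z,z)$. Let $\tau_0$ be uniform on $\{-1,1\}^2$ and $\tau_1$ uniform on $\{(1,1),(-1,-1)\}$; the correlation is $0$ under $\tau_0$ and $1$ under $\tau_1$. The marginals on pairs of indices are as follows.
\[
\begin{array}{l|cccc}
 & \alpha_0 & \alpha_1 & \beta & \sigma=\alpha_1+\alpha_0-\beta\\ \hline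
\text{within} & \tau_0 & \tau_1 & \tau_1 & \tau_1+\tau_0-\tau_1=\tau_0\\
\text{across} & \tau_0 & \tau_1 & \tau_0 & \tau_1+\tau_0-\tau_0=\tau_1
\end{array}
\]
The measure $\sigma$ has mass $1$ and norm at most $3$. It is not positive, since $\int(s_1+s_2-s_3-s_4)^2\,d\sigma=4+0-8=-4$, yet no single pair of indices detects this: each pair marginal of $\sigma$ is also a pair marginal of $\alpha_0$ or $\alpha_1$.

Suppose now that a rule assigns probability measures $P[\alpha_0]$, $P[\alpha_1]$, $P[\sigma]$ on $\Omega$ to these three measures, with two properties. The rule is \emph{local}: the correlation of $s_i,s_j$ under the assigned measure is $g(\tau)$, where $\tau$ is the $\{i,j\}$-marginal of the argument. And it is \emph{faithful on positive measures}: $\|P[\alpha_r]-\alpha_r\|\le\Delta$ for $r=0,1$. Faithfulness gives $g(\tau_1)\ge1-\Delta$ and $g(\tau_0)\le\Delta$. Locality and \eqref{eq:four}, applied to $P[\sigma]$, give $g(\tau_1)\le(1+g(\tau_0))/2$. Hence $1-\Delta\le(1+\Delta)/2$, that is, $\Delta\ge1/3$: no local rule is close to the identity.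

The proof of Theorem~\ref{thm:main}(a) has to supply four things.
\begin{itemize}
\item A rule with values in probability measures must be extracted from an admissible operator (Section~\ref{sec:pos}).
\item The rule must be made local. This uses weak* continuity and the size of $\kappa$ (Section~\ref{sec:local}).
\item The rule is defined only on $\mathbf B$. After scaling by the mass $q$, this allows measures of mass $1$ and norm at most $1/q$, far less than $3$ when $q$ is close to $1$. We therefore pass from $\tau_0$ to $\tau_1$ in $M$ steps, each with a negative part of mass at most $1/M$. Each step loses an additive error, which must be small compared with $1/M$; this is achieved by using $2n$ indices with $n$ much larger than $M$ (Section~\ref{sec:corr}).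
\item The function $g$ may depend on the pair $\{i,j\}$. Averaging over all ways to split the indices into two classes removes this dependence (Section~\ref{sec:corr}).
\end{itemize}

\section{Positivity forced by an admissible operator}\label{sec:pos}

From now on $q\in(0,1)$ and a $q$-admissible operator $S$ are fixed, and
\[
\Delta=\|S-T\| .
\]
At a point $t$ where $|Sx_1(t)|=1$, the measure $\rho_t$ is normed by $x_1$, so multiplying it by $x_1$ and a unimodular constant produces its variation. This is a way to take the variation that is weak* continuous in $t$, which the map $\rho\mapsto|\rho|$ is not in general.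

\begin{lemma}\label{lem:pos}
There are a continuous function $h:\mathbf B\to\mathbb K$ with $h(t_q)=1$ and measures $P_t\in X^*$ $(t\in\mathbf B)$ such that, with $Z=\{t\in\mathbf B:h(t)=1\}$:
\begin{enumerate}
\item[(i)] for every $f\in C(L,\mathbb R)$ the function $\Phi_f(t)=\int_Lf\,dP_t$ is continuous on $\mathbf B$;
\item[(ii)] $P_t$ is a probability measure on $K$ for every $t\in Z$;
\item[(iii)] $\|P_\mu-\mu\|\le\Delta$ for every $\mu\in Z$ with $\mu\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(x_1,x_1^*)$ be as in Definition~\ref{def:adm} and $\rho_t=S^*\delta_t$. By Lemma~\ref{lem:nu}, $\|S\|=1$, so $\|Sx_1\|\le1$ and $\|\rho_t\|\le1$.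

The measure $x_1^*$ has an atom at $t_q$. Otherwise $|x_1^*|(\{t_q\})=0$ and $\|x_1^*-\delta_{t_q}\|=|x_1^*|(K\setminus\{t_q\})+1=2$; this is the only use of the hypothesis $\|x_1^*-\delta_{t_q}\|<2$. Next, $|x_1^*|$ is a probability measure and
\[
1=\Bigl|\int Sx_1\,dx_1^*\Bigr|\le\int|Sx_1|\,d|x_1^*|\le1 ,
\]
so $|Sx_1|=1$ almost everywhere for $|x_1^*|$, in particular at the atom. Thus $\theta=(Sx_1)(t_q)$ has modulus $1$. Put
\[
h=\bar\theta\,(Sx_1)|_{\mathbf B},\qquad P_t=\bar\theta\,x_1\rho_t .
\]
Then $h$ is continuous and $h(t_q)=1$.

(i) Extend $f$ by $0$ off $L$; the extension is continuous because $L$ is clopen. Then $\Phi_f(t)=\bar\theta\int x_1f\,d\rho_t=\bar\theta\,S(x_1f)(t)$.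

(ii) We have $P_t(K)=\bar\theta\int x_1\,d\rho_t=h(t)$ and $\|P_t\|\le\|\rho_t\|\le1$. For $t\in Z$ apply (M1).

(iii) For $t\in Z$ we have $P_t=|P_t|=|x_1|\,|\rho_t|\le|\rho_t|$, while $P_t(K)=1\ge|\rho_t|(K)$. So the positive measure $|\rho_t|-P_t$ has mass $0$, and $P_t=|\rho_t|$. If $\mu\in Z$ and $\mu\ge0$, then $\mu=|\mu|$, and (M2) and \eqref{eq:close} give $\|P_\mu-\mu\|=\bigl\||\rho_\mu|-|\mu|\bigr\|\le\|\rho_\mu-\mu\|\le\Delta$.
\end{proof}

The measure $P_t$ may charge $K_0$ or $\mathbf B$. We only integrate over $L$ and use $P_t(L)\le1$, which is why $K_0$ plays no role.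

\section{Locality: countable supports and a free set}\label{sec:local}

Lemma~\ref{lem:pos} is useful only if $Z$ is large, and so far we know one point of $Z$. For $D\subset\kappa$ and $\mu\in M(L)$ let $\pi_D(\mu)$ be the image of $\mu$ under the projection $L\to Q^D$. We say that $D$ \emph{supports} a function $\Psi$ on $\mathbf B$ if $\Psi(\mu)=\Psi(\mu')$ whenever $\mu,\mu'\in\mathbf B$ and $\pi_D(\mu)=\pi_D(\mu')$. If $D\subset D'$, then $\pi_D(\mu)$ is an image of $\pi_{D'}(\mu)$, so a superset of a support is a support.

\begin{lemma}\label{lem:support}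
Every continuous scalar function $\Psi$ on $\mathbf B$ has a countable support.
\end{lemma}

\begin{proof}
Treating real and imaginary parts separately and taking the union of two supports, we may assume that $\Psi$ is real. Let $\mathcal F\subset C(L,\mathbb R)$ be the algebra of functions that depend on finitely many coordinates. It contains the constants and separates the points of $L$, so it is dense by the Stone--Weierstrass theorem. Hence the functions $\mu\mapsto\int f\,d\mu$, $f\in\mathcal F$, separate the points of $\mathbf B$, and by the same theorem $\Psi$ is a uniform limit of a sequence of real polynomials in such functions. Let $D$ be the countable set of all coordinates on which the countably many $f$ involved depend. Each such $f$ factors through $Q^D$, so $\int f\,d\mu$ is determined by $\pi_D(\mu)$, and then so is $\Psi(\mu)$.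
\end{proof}

Applied to $h$, the lemma gives a countable set $D_0$ such that $Z$ contains every $\mu\in\mathbf B$ that looks like $q\delta_e$ on the coordinates in $D_0$, whatever it does on the others.

Which functions $\Phi_f$ should be localized? Functions $f$ of a single coordinate cannot give an obstruction, because any probability laws prescribed for single coordinates are the marginals of a product measure. Pairs are subject to constraints such as \eqref{eq:four}. Call a continuous symmetric function $\varphi:Q\times Q\to[-1,1]$ a \emph{kernel} if $\varphi(a,a)=1$ for all $a\in Q$ and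
\begin{equation}\label{eq:psd}
\sum_{i,j}\xi_i\xi_j\,\varphi(a_i,a_j)\ge0
\end{equation}
for all finite families $a_i\in Q$, $\xi_i\in\mathbb R$. We need countably many kernels:
\[
c(a,b)=a(1)\,b(1),\qquad
E_N(a,b)=\begin{cases}1&\text{if } a(r)=b(r)\text{ for all } r\le N,\\ 0&\text{otherwise,}\end{cases}\qquad(N\ge0),
\]
so $E_0=1$. The sum in \eqref{eq:psd} equals $\bigl(\sum_i\xi_ia_i(1)\bigr)^2$ for $c$, and for $E_N$ it equals $\sum_w\bigl(\sum_{i\in A_w}\xi_i\bigr)^2$, where $w$ runs over $\{-1,1\}^N$ and $A_w$ is the set of $i$ such that $a_i$ begins with $w$. Let $\mathcal K=\{c\}\cup\{E_N:N\ge0\}$, and for $\varphi\in\mathcal K$ and $i,j\in\kappa$ define $\varphi_{ij}=\varphi_{ji}\in C(L,\mathbb R)$ by $\varphi_{ij}(u)=\varphi(u_i,u_j)$.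

For each pair $i\ne j$ the functions $\Phi_{\varphi_{ij}}$ have a common countable support $D_{ij}$, but $D_{ij}$ may contain many indices other than $i$ and $j$. We need many indices among which this does not happen, and here the size of $\kappa$ is used. For cardinals, $\lambda'\to(\lambda'')^{r}_{\lambda}$ means that whenever the $r$-element subsets of a set of cardinality $\lambda'$ are colored with at most $\lambda$ colors, there is a subset of cardinality $\lambda''$ all of whose $r$-element subsets have the same color. With $\exp_0(\lambda)=\lambda$ and $\exp_{r+1}(\lambda)=2^{\exp_r(\lambda)}$, the Erd\H{o}s--Rado theorem (\cite{ER}; see e.g.\ \cite[Theorem~9.6]{Jech}) states that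
\[
\exp_r(\lambda)^+\to(\lambda^+)^{r+1}_\lambda
\]
for infinite $\lambda$. Our $\kappa$ is $\exp_2(\lambda)^+$ for $\lambda=2^{\aleph_0}$.

\begin{lemma}\label{lem:free}
Let $D_0\subset\kappa$ be countable, and for each pair $i\ne j$ in $\kappa$ let $D_{ij}=D_{ji}\subset\kappa$ be countable. Then there is an infinite set $H\subset\kappa\setminus D_0$ with $D_{ij}\cap H\subset\{i,j\}$ for all distinct $i,j\in H$.
\end{lemma}

\begin{proof}
Enlarging the sets, we may assume $D_{ij}\ne\emptyset$, and we enumerate $D_{ij}=\{d_r(i,j):r\in\mathbb N\}$, with repetitions allowed. Color a triple $i<j<l$ in $\kappa\setminus D_0$ by the subset of $\mathbb N\times\{1,2,3\}$ consisting of all $(r,1)$ with $d_r(j,l)=i$, all $(r,2)$ with $d_r(i,l)=j$, and all $(r,3)$ with $d_r(i,j)=l$. There are at most $2^{\aleph_0}$ colors and $\kappa\setminus D_0$ has cardinality $\kappa$, so there is an infinite set $H\subset\kappa\setminus D_0$ all of whose triples have one color $C$. Take $i_1<i_2<i_3<i_4$ in $H$. If $(r,1)\in C$, the triples $\{i_1,i_3,i_4\}$ and $\{i_2,i_3,i_4\}$ give $i_1=d_r(i_3,i_4)=i_2$. If $(r,2)\in C$,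 the triples $\{i_1,i_2,i_4\}$ and $\{i_1,i_3,i_4\}$ give $i_2=d_r(i_1,i_4)=i_3$. If $(r,3)\in C$, the triples $\{i_1,i_2,i_3\}$ and $\{i_1,i_2,i_4\}$ give $i_3=d_r(i_1,i_2)=i_4$. Each is absurd, so $C=\emptyset$. This says that in every triple from $H$ no element lies in the set $D$ indexed by the other two.
\end{proof}

We can now state the local rule. Fix an integer $M\ge1$ with
\[
q\Bigl(1+\frac2M\Bigr)\le1 ;
\]
this is where $q<1$ is used. Let $H_0\subset\kappa$ be finite. A real measure $\sigma$ on $Q^{H_0}$ is \emph{good} if it has finite support, $\sigma(Q^{H_0})=1$ and $\|\sigma\|\le1+\frac2M$. Let $\iota(\sigma)\in M(L)$ be the image of $\sigma$ under the embedding $Q^{H_0}\to L$ that sets all coordinates outside $H_0$ equal to those of $e$; then $\|\iota(\sigma)\|=\|\sigma\|$.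

\begin{proposition}\label{prop:rule}
For every $n\ge2$ there are a set $H_0\subset\kappa$ with $|H_0|=2n$ and a map $\sigma\mapsto P[\sigma]$ from the good measures on $Q^{H_0}$ to the probability measures on $K$ such that:
\begin{enumerate}
\item[(i)] if $\sigma\ge0$, then $\|P[\sigma]-q\,\iota(\sigma)\|\le\Delta$;
\item[(ii)] for $\varphi\in\mathcal K$ and distinct $i,j\in H_0$, the number $\int_L\varphi_{ij}\,dP[\sigma]$ depends only on $\varphi$, $\{i,j\}$ and the marginal of $\sigma$ on the coordinates $\{i,j\}$.
\end{enumerate}
\end{proposition}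

\begin{proof}
By Lemma~\ref{lem:support} choose a countable support $D_0$ of $h$, and for $i\ne j$ a countable set $D_{ij}=D_{ji}$ that supports $\Phi_{\varphi_{ij}}$ for all $\varphi\in\mathcal K$ (a countable union of countable supports). Let $H$ be given by Lemma~\ref{lem:free} and let $H_0\subset H$ have $2n$ elements. Let $\sigma$ be good and $\mu=q\,\iota(\sigma)$. Then $\|\mu\|\le q(1+\frac2M)\le1$, so $\mu\in\mathbf B$. For $D\subset\kappa$, the measure $\pi_D(\mu)$ is $q$ times the image of the marginal of $\sigma$ on $D\cap H_0$ under the map $Q^{D\cap H_0}\to Q^D$ that fills in the coordinates of $e$. Since $D_0\cap H_0=\emptyset$ and $\sigma$ has mass $1$, $\pi_{D_0}(\mu)$ is $q$ times the point mass at $e|_{D_0}$, and so is $\pi_{D_0}(t_q)$. Therefore $h(\mu)=h(t_q)=1$, that is, $\mu\in Z$. Put $P[\sigma]=P_\mu$, a probability measure by Lemma~\ref{lem:pos}(ii). Then (i) is Lemma~\ref{lem:pos}(iii). For (ii), $D_{ij}\cap H_0\subset\{i,j\}$, so $\pi_{D_{ij}}(\mu)$ is determined by the $\{i,j\}$-marginal of $\sigma$, and hence so is $\Phi_{\varphi_{ij}}(\mu)=\int_L\varphi_{ij}\,dP[\sigma]$.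
\end{proof}

What remains is finite probability; $S$ enters only through Proposition~\ref{prop:rule}.

\section{Correlations within and across, and the bound $q/2$}\label{sec:corr}

Fix $n\ge2$, and $H_0$ and $P[\,\cdot\,]$ as in Proposition~\ref{prop:rule}. A symmetric probability measure $\tau$ on $Q\times Q$ is a \emph{pair law} if some finitely supported probability measure on $Q^{H_0}$ has marginal $\tau$ on every pair of distinct indices; by symmetry the order of the two indices is irrelevant. Convex combinations of pair laws are pair laws. For a pair law $\tau$, $\varphi\in\mathcal K$ and distinct $i,j\in H_0$ put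
\[
g^\varphi_{ij}(\tau)=\int_L\varphi_{ij}\,dP[\sigma],
\]
where $\sigma$ is any good measure with $\{i,j\}$-marginal $\tau$. Such $\sigma$ exist, and the value does not depend on the choice by Proposition~\ref{prop:rule}(ii). It lies in $[-1,1]$, since $|\varphi|\le1$ and $P[\sigma]$ is a probability measure. Let $\bar g^\varphi(\tau)$ be the average of $g^\varphi_{ij}(\tau)$ over all pairs of distinct $i,j\in H_0$. A \emph{bisection} is a partition $H_0=I\sqcup J$ with $|I|=|J|=n$, and \emph{within} and \emph{across} refer to the classes $I,J$ as in Section~\ref{sec:four}. The next lemma is the general form of \eqref{eq:four}.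

\begin{lemma}\label{lem:basic}
Let $\tau',\tau''$ be pair laws. Suppose that for every bisection $(I,J)$ there is a good measure $\sigma_I$ whose pair marginals are $\tau'$ within and $\tau''$ across. Then $\bar g^\varphi(\tau'')\le\bar g^\varphi(\tau')+\frac2n$ for every $\varphi\in\mathcal K$.
\end{lemma}

\begin{proof}
Fix a bisection, and let $\xi_i=1$ on $I$ and $\xi_i=-1$ on $J$. By \eqref{eq:psd} the function $\sum_{i,j\in H_0}\xi_i\xi_j\varphi_{ij}$ is nonnegative on $L$. Integrate it against the positive measure $P[\sigma_I]$. The $2n$ diagonal terms contribute $2n\,P[\sigma_I](L)\le2n$, so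
\[
0\le2n+\sum_{\text{within}}g^\varphi_{ij}(\tau')-\sum_{\text{across}}g^\varphi_{ij}(\tau''),
\]
with sums over ordered pairs $i\ne j$. The numbers $g^\varphi_{ij}(\tau')$ and $g^\varphi_{ij}(\tau'')$ do not depend on the bisection, so we may average. A given pair $i\ne j$ lies within for a fraction $\frac{n-1}{2n-1}$ of all bisections, because the class of $i$ contains $n-1$ of the other $2n-1$ indices and these are interchangeable; it lies across for the fraction $\frac n{2n-1}$. As there are $2n(2n-1)$ ordered pairs,
\[
0\le2n+2n(n-1)\,\bar g^\varphi(\tau')-2n^2\,\bar g^\varphi(\tau'') .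
\]
Dividing by $2n^2$ gives $\bar g^\varphi(\tau'')\le\bar g^\varphi(\tau')+\frac1n\bigl(1-\bar g^\varphi(\tau')\bigr)\le\bar g^\varphi(\tau')+\frac2n$.
\end{proof}

If a probability measure has marginals $\tau'$ within and $\tau$ across, Lemma~\ref{lem:basic} bounds $\bar g^\varphi(\tau)$ by $\bar g^\varphi(\tau')$. Subtracting a small multiple of that measure reverses the roles, and the two bounds together say that the rule cannot tell $\tau$ from $\tau'$.

\begin{lemma}\label{lem:transfer}
Let $\tau,\tau'$ be pair laws. Suppose that for every bisection $(I,J)$ there is a finitely supported probability measure $\beta_I$ on $Q^{H_0}$ whose pair marginals are $\tau'$ within and $\tau$ across. Then $|\bar g^\varphi(\tau')-\bar g^\varphi(\tau)|\le\frac{2M}n$ for every $\varphi\in\mathcal K$.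
\end{lemma}

\begin{proof}
The measures $\beta_I$ are good, so Lemma~\ref{lem:basic} gives $\bar g^\varphi(\tau)\le\bar g^\varphi(\tau')+\frac2n$. For the opposite inequality let $\alpha,\alpha'$ be finitely supported probability measures all of whose pair marginals are $\tau$ and $\tau'$, respectively, and put $\tau^s=(1-s)\tau+s\tau'$ for $s\in[0,1]$. For $s\in\{\frac1M,\frac2M,\dots,1\}$ let
\[
\sigma_{s,I}=(1-s)\alpha+s\alpha'+\frac1M(\alpha-\beta_I).
\]
This measure has mass $1$ and norm at most $1+\frac2M$, so it is good. Its pair marginal is $\tau^s+\frac1M(\tau-\tau)=\tau^s$ across, and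
\[
\tau^s+\frac1M(\tau-\tau')=\Bigl(1-s+\frac1M\Bigr)\tau+\Bigl(s-\frac1M\Bigr)\tau'=\tau^{s-1/M}
\]
within. By Lemma~\ref{lem:basic}, $\bar g^\varphi(\tau^s)\le\bar g^\varphi(\tau^{s-1/M})+\frac2n$. Adding these $M$ inequalities gives $\bar g^\varphi(\tau')=\bar g^\varphi(\tau^1)\le\bar g^\varphi(\tau^0)+\frac{2M}n=\bar g^\varphi(\tau)+\frac{2M}n$.
\end{proof}

The measures $q\,\iota(\sigma_{s,I})$ are the only points of $\mathbf B$ used in the proof that need not be positive; by Example~\ref{ex:rescale} they cannot be avoided. One bit per coordinate now suffices to answer the problem.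

\begin{theorem}\label{thm:half}
For $q\in(0,1)$, every $q$-admissible operator $S$ satisfies $\|S-T\|\ge q/2$. Consequently $C(K)$ fails the BPBp-nu: no $\varepsilon\in(0,\frac12)$ admits an $\eta(\varepsilon)$ as in Definition~\ref{def:bpb}.
\end{theorem}

\begin{proof}
We describe probability measures on $Q^{H_0}$ by the joint law of the first bits $u_i(1)$, $i\in H_0$; all other bits equal $1$. Under $\alpha_0$ the first bits are independent uniform signs. Under $\alpha_1$ they all equal one uniform sign. Under $\beta_I$ those in $I$ equal $U$ and those in $J$ equal $U'$, where $U,U'$ are independent uniform signs. Let $\tau_0,\tau_1$ be the pair laws of $\alpha_0,\alpha_1$. Then $\beta_I$ has marginals $\tau_1$ within and $\tau_0$ across, and Lemma~\ref{lem:transfer} with $\varphi=c$ gives $\bar g^c(\tau_1)\le\bar g^c(\tau_0)+\frac{2M}n$.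

On the other hand, for $i\ne j$ in $H_0$ we have $\int c_{ij}\,d(q\iota(\alpha_1))=q$ and $\int c_{ij}\,d(q\iota(\alpha_0))=0$. Since $|c_{ij}|\le1$, Proposition~\ref{prop:rule}(i) gives $g^c_{ij}(\tau_1)\ge q-\Delta$ and $g^c_{ij}(\tau_0)\le\Delta$. Hence $q-\Delta\le\Delta+\frac{2M}n$. Here $M$ depends only on $q$ and $n\ge2$ is arbitrary, so $\Delta\ge q/2$.

For the consequence let $\varepsilon<\frac12$ and $\eta>0$, and choose $q<1$ with $q>1-\eta$ and $q>2\varepsilon$. An operator $S$ as in Definition~\ref{def:bpb} for $T$ and $(\mathbf 1,\delta_{t_q})$ would be $q$-admissible with $\|S-T\|<\varepsilon<q/2$.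
\end{proof}

\section{The sharp bound}\label{sec:sharp}

A bound close to $2$ means that for some probability measure $\alpha$ the measure $P[\alpha]$ gives almost no mass to a set that carries almost all of $\iota(\alpha)$. Comparing two measures cannot show this, since one probability measure can split its mass between their supports. We compare $k+1$ measures $\alpha_0,\dots,\alpha_k$ that are almost carried by disjoint sets $W^0,\dots,W^k$ and that the rule cannot tell apart. The masses which the rule gives to the $W^l$ are then essentially those given by $P[\alpha_0]$, whose sum is at most $1$, so one of them is at most about $1/(k+1)$. Lemma~\ref{lem:transfer} controls kernels, so the indicators of the $W^l$ should be differences of kernels. This suggests letting $W^l$ be the set where two coordinates agree up to level $l$ and no further. A level has to be a long block of bits, so that two independent blocks rarely agree by chance.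

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(a)}]
Fix integers $k,m\ge1$, $n\ge2$, and $H_0$, $P[\,\cdot\,]$ as in Proposition~\ref{prop:rule}. Split the first $km$ bits of each coordinate $u_i$ into $k$ consecutive blocks $u_i^1,\dots,u_i^k\in V=\{-1,1\}^m$.

\emph{The measures.} We describe probability measures on $Q^{H_0}$ by the joint law of the blocks $u_i^b$ ($i\in H_0$, $1\le b\le k$); all further bits equal $1$. Each $u_i^b$ is uniform on $V$, and the families $(u_i^b)_{i\in H_0}$ are independent for different $b$. For $0\le l\le k$, under $\alpha_l$ the family $(u_i^b)_{i\in H_0}$ is \emph{common} (all $u_i^b$ equal one variable $U^b$) for $b\le l$ and independent for $b>l$. For $1\le l\le k$ and a bisection $(I,J)$, the measure $\beta_{l,I}$ is as $\alpha_l$, except that in block $l$ the indices in $I$ share one variable and those in $J$ share another, independent one: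
\[
\begin{array}{l|ccc}
 & \text{blocks } b<l & \text{block } l & \text{blocks } b>l\\ \hline
\alpha_{l-1} & \text{common} & \text{independent} & \text{independent}\\
\beta_{l,I} & \text{common} & \text{common in } I,\ \text{common in } J & \text{independent}\\
\alpha_l & \text{common} & \text{common} & \text{independent}
\end{array}
\]
The measure $\alpha_l$ is invariant under permutations of $H_0$, so all its pair marginals equal one symmetric law $\tau_l$: the two coordinates share the first $l$ blocks and are independent in the others. Under $\beta_{l,I}$ a pair within shares the blocks $b\le l$ and is independent in the others, so its law is $\tau_l$; a pair across shares the blocks $b\le l-1$ and is independent in the others, so its law is $\tau_{l-1}$.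

\emph{The rule does not distinguish the levels.} For $0\le p\le k$ let $F^p=E_{pm}\in\mathcal K$, the indicator of agreement in the first $p$ blocks, and write $\bar g^p=\bar g^{F^p}$. Put $F^{k+1}=0$ and $\bar g^{k+1}=0$. Lemma~\ref{lem:transfer}, applied to $\tau_{l-1}$, $\tau_l$ and $\beta_{l,I}$, gives $|\bar g^p(\tau_l)-\bar g^p(\tau_{l-1})|\le\frac{2M}n$, and by the triangle inequality
\begin{equation}\label{eq:levels}
|\bar g^p(\tau_l)-\bar g^p(\tau_0)|\le\frac{2kM}n\qquad(0\le l\le k,\ 0\le p\le k+1).
\end{equation}

\emph{Comparison with $T$.} Let $0\le l\le k$, let $i\ne j$ in $H_0$, and let $\mu=q\,\iota(\alpha_l)$, a positive measure of mass $q$. The function $F^l_{ij}-F^{l+1}_{ij}$ is the indicator of a clopen set $W^l_{ij}\subset L$: for $l<k$ the set where $u_i,u_j$ agree in the first $l$ blocks and differ in block $l+1$, and for $l=k$ the set where they agree in all $k$ blocks. Under $\alpha_l$ the first $l$ blocks agree surely, and for $l<k$ the independent blocks $u_i^{l+1},u_j^{l+1}$ agree with probability $2^{-m}$. So $\mu(W^l_{ij})\ge q(1-2^{-m})$ in all cases. The real measure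 $\omega=\mu-P[\alpha_l]$ has $\|\omega\|\le\Delta$ by Proposition~\ref{prop:rule}(i), and $\omega(K)=q-1<0$. By (M3),
\[
P[\alpha_l](W^l_{ij})=\mu(W^l_{ij})-\omega(W^l_{ij})\ge q(1-2^{-m})-\frac\Delta2 .
\]
The left side is $\int_LF^l_{ij}\,dP[\alpha_l]-\int_LF^{l+1}_{ij}\,dP[\alpha_l]$. Averaging over pairs gives
\[
\bar g^l(\tau_l)-\bar g^{l+1}(\tau_l)\ge q(1-2^{-m})-\frac\Delta2 ,
\]
and two applications of \eqref{eq:levels}, with $p=l$ and $p=l+1$, yield
\[
\bar g^l(\tau_0)-\bar g^{l+1}(\tau_0)\ge q(1-2^{-m})-\frac\Delta2-\frac{4kM}n\qquad(0\le l\le k).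
\]

\emph{Summation.} The sum of the left sides over $l=0,\dots,k$ telescopes to $\bar g^0(\tau_0)-\bar g^{k+1}(\tau_0)=\bar g^0(\tau_0)\le1$. Therefore
\[
(k+1)\Bigl(q(1-2^{-m})-\frac\Delta2-\frac{4kM}n\Bigr)\le1 .
\]
The numbers $q$, $\Delta$ and $M$ do not depend on $n$, $m$, $k$. Letting $n\to\infty$ and then $m\to\infty$ gives $q-\frac\Delta2\le\frac1{k+1}$ for every $k$, hence $\|S-T\|=\Delta\ge2q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ER}
Erd\H{o}s and Rado, 1956.

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{KLMR}
Sun Kwang Kim, Han Ju Lee, Miguel Martin, and Oscar Roldan,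
\emph{The Bishop-Phelps-Bollob\'as property for the numerical radius: a Zizler-type approach},
arXiv:2604.06625 (2026).

\end{thebibliography}
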